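# A complete group whose automorphism tower can be forced to any height

## 1. Theorem A, and what each word in it means

**Theorem A.** Let $V_0\models \mathrm{ZFC}+\mathrm{CH}$. There is a $\sigma$-closed poset $\mathbb Q\in V_0$ of size $\aleph_1$ such that if $g$ is $\mathbb Q$-generic over $V_0$ and $V=V_0[g]$, then in $V$ there is a complete group $T$ such that for every ordinal $\alpha$ there is a notion of forcing $\mathbb P$, preserving cofinalities and cardinalities and adding no new countable sequences of ground model elements, with $\tau^{V^{\mathbb P}}(T)=\alpha$.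

We now unpack this.

**Definition (automorphism tower).** Let $G$ be a centreless group. For $g\in G$ let $i_g(x)=gxg^{-1}$. The map $g\mapsto i_g$ embeds $G$ into $\operatorname{Aut}(G)$ with image $\operatorname{Inn}(G)$. The group $\operatorname{Aut}(G)$ is again centreless: if $\varphi$ commutes with every $i_g$, then $i_{\varphi(g)}=\varphi i_g\varphi^{-1}=i_g$, so $\varphi(g)=g$ for all $g$. So we may iterate: $G_0=G$; $G_{\alpha+1}\cong\operatorname{Aut}(G_\alpha)$, where $G_\alpha$ is identified with $\operatorname{Inn}(G_\alpha)$; and $G_\lambda=\bigcup_{\alpha<\lambda}G_\alpha$ at limits. The height $\tau(G)$ is the least $\alpha$ with $G_\beta=G_\alpha$ for all $\beta>\alpha$. We quote the fact that $\tau(G)$ exists for every centreless $G$, and that $\tau(G)<(2^{|G|})^+$ if $G$ is infinite.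

**Definition (complete).** A centreless group $G$ is complete if $\operatorname{Aut}(G)=\operatorname{Inn}(G)$, that is, if $\tau(G)=0$.

For example, $S_3$ is complete. The alternating group $A_5$ has $\operatorname{Aut}(A_5)\cong S_5$, and $S_5$ is complete, so $\tau(A_5)=1$. For the infinite dihedral group $D_\infty=\langle t,r: r^2=1,\ rtr=t^{-1}\rangle$, every automorphism has the form $t\mapsto t^{\varepsilon}$, $r\mapsto t^kr$ with $\varepsilon=\pm1$, $k\in\mathbb Z$. Composing two of these gives $(k,\varepsilon)(k',\varepsilon')=(k+\varepsilon k',\varepsilon\varepsilon')$, so $\operatorname{Aut}(D_\infty)\cong\mathbb Z\rtimes\{\pm1\}\cong D_\infty$. Conjugation by $t$ is $(2,1)$ and conjugation by $r$ is $(0,-1)$, so $\operatorname{Inn}(D_\infty)$ has index $2$. Hence every finite step of this tower is proper, and $\tau(D_\infty)\ge\omega$.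

**The role of the universe.** For a centreless $G\in V$ and a generic extension $N$ of $V$, $\tau^{N}(G)$ is the height computed in $N$. In passing to $N$ the group $G$ stays the same set with the same multiplication, but it may acquire new automorphisms, and so each successor step of the tower may change. In Theorem A the group $T$ is fixed first. It has no outer automorphisms in $V$. Then $\alpha$ is given, of any size, and a forcing that does not disturb cofinalities or cardinals makes the tower of this same $T$ have height exactly $\alpha$.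

**The question.** Hamkins and Thomas ("Changing the heights of automorphism towers", arXiv:math/9703204, 1997) show the following. It is consistent that for every infinite cardinal $\lambda$ and every ordinal $\alpha<\lambda$ there is a centreless group $G$ with $\tau(G)=\alpha$ such that for every $\beta$ with $1\le\beta<\lambda$ there is a notion of forcing $\mathbb P$, preserving cofinalities and cardinalities, with $\tau^{V^{\mathbb P}}(G)=\beta$. The question asked there, read as a consistency question, is whether it is consistent with ZFC that there is a complete group $G$ such that *for every ordinal* $\alpha$ there is a notion of forcing $\mathbb P$, preserving cofinalities and cardinalities, with $\tau^{V^{\mathbb P}}(G)=\alpha$. Theorem A with $V_0=L$ answers it: yes. We also prove the following.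

**Theorem B.**

1. Every model of ZFC has a $\sigma$-closed forcing extension in which the answer to the question is yes. If $V_0\models\mathrm{GCH}$, the witness model $V=V_0[g]$ satisfies GCH and has the cardinals and cofinalities of $V_0$.
2. If $V_0\models\mathrm{GCH}$, then for the single group $T$ of Theorem A: for every cardinal $\lambda\ge\aleph_2$ with $\operatorname{cf}(\lambda)>\omega_1$ and every $\alpha$ with $1\le\alpha<\lambda^+$, there is $\mathbb P\in V$ preserving cofinalities and cardinals and adding no countable sequences with $V^{\mathbb P}\models 2^{\aleph_1}=\lambda$ and $\tau(T)=\alpha$. Here $|T|=2^{\aleph_1}=\aleph_2$ in $V$.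
3. If $G$ is a countable complete group, then $\tau(G)=0$ in every forcing extension, by any forcing. So any group as in the question is uncountable.
4. If $G$ is an infinite centreless group and $V^{\mathbb P}\models\tau(G)=\alpha$, then $V^{\mathbb P}\models|\alpha|\le2^{|G|}$.

**Forcing facts used.** A poset is $\sigma$-closed if every descending $\omega$-sequence has a lower bound. Such a poset adds no new countable sequences of ground model elements, so $\omega_1$ is preserved and no ordinal of uncountable cofinality gets cofinality $\omega$. A poset with the $\aleph_2$-c.c. (no antichain of size $\aleph_2$) keeps every regular $\kappa\ge\aleph_2$ regular. So a $\sigma$-closed poset with the $\aleph_2$-c.c. preserves all cofinalities and cardinals. If $g'\subseteq g$ are both generic for the same poset over the same model, then $g'=g$: for $q\in g$ the conditions that are below $q$ or incompatible with $q$ form a dense set, $g'$ meets it, and by $g'\subseteq g$ in a condition below $q$, so $q\in g'$.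

## 2. Automorphism towers as normaliser towers

Automorphism towers are hard to see because the ambient group changes at each step. We replace them by towers inside one fixed group.

**Definition (normaliser tower).** For $H\le\Gamma$ put $N_0(H)=H$, $N_{\beta+1}(H)=N_\Gamma(N_\beta(H))$, and take unions at limits. The height is the least $\beta$ with $N_{\beta+1}(H)=N_\beta(H)$.

*Example.* Let $\Gamma$ be the dihedral group of order $8$, $w$ a reflection, and $z$ the central half turn. Then $N_1(\langle w\rangle)=\{1,w,z,wz\}$, which has index $2$, so $N_2(\langle w\rangle)=\Gamma$. The height is $2$. In $S_3$ a subgroup of order $2$ is its own normaliser, and the height is $0$.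

The normaliser $N_\Gamma(L)$ is defined by quantifying over elements of $\Gamma$ and $L$ only. So the tower and its height are absolute between transitive models with the same ordinals that contain $H$ and $\Gamma$.

**Lemma 1** (cf. Thomas). Let $K$ be an infinite field, $H\le\operatorname{Aut}(K)$, $X=PGL(2,K)\rtimes H$. Then $X$ is centreless, and $\tau(X)$ is the height of the normaliser tower of $H$ in $\operatorname{Aut}(K)$.

*Proof.* Put $S=PSL(2,K)$, a simple group, and $P=P\Gamma L(2,K)=PGL(2,K)\rtimes\operatorname{Aut}(K)$. By the theorem of Schreier and van der Waerden, the conjugation map $P\to\operatorname{Aut}(S)$ is an isomorphism. In particular the centraliser $C_P(S)$ is trivial. Let $X$ now be any group with $S\le X\le P$.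

**Step 1: $S$ is characteristic in $X$.** This lets us restrict automorphisms of $X$ to $S$. First, $Z(X)\le C_P(S)=1$. Let $1\ne N\lhd X$. If $N\cap S=1$, then $[N,S]\le N\cap S=1$ (both are normal in $X$), so $N\le C_P(S)=1$, a contradiction. So $N\cap S\ne1$, and $S\le N$ by simplicity. Thus $S$ is the unique minimal normal subgroup of $X$.

**Step 2: $\operatorname{Aut}(X)$ is $N_P(X)$.** The map $N_P(X)\to\operatorname{Aut}(X)$ by conjugation is injective, since $C_P(X)\le C_P(S)=1$. For surjectivity let $\varphi\in\operatorname{Aut}(X)$. By Step 1, $\varphi$ restricts to an automorphism of $S$, so there is $n\in P$ with $\varphi(s)=nsn^{-1}$ for $s\in S$. For $x\in X$ and $s\in S$ compute $\varphi(xsx^{-1})$ in two ways: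
$$n\,xsx^{-1}n^{-1}=\varphi(x)\,nsn^{-1}\,\varphi(x)^{-1}.$$
So $(nx)^{-1}\varphi(x)n$ centralises $S$ and is $1$, i.e. $\varphi(x)=nxn^{-1}$ for all $x\in X$. As $\varphi[X]=X$, we get $n\in N_P(X)$. This isomorphism carries $X\le N_P(X)$ to $\operatorname{Inn}(X)$.

**Step 3: iterate and project.** All groups in the normaliser tower of $X$ in $P$ contain $S$, so Step 2 applies to each of them. By induction the automorphism tower of $X$ is its normaliser tower in $P$. Now let $X=PGL(2,K)\rtimes H$. Since $PGL(2,K)$ is the kernel of $P\to\operatorname{Aut}(K)$, taking normalisers of subgroups containing $PGL(2,K)$ commutes with taking images in $\operatorname{Aut}(K)$. So $N_\beta(PGL(2,K)\rtimes H)=PGL(2,K)\rtimes N_\beta(H)$ for all $\beta$. $\square$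

**What this buys.** Let $K\in V$ be an infinite field, $H=\operatorname{Aut}(K)^V$, $T=PGL(2,K)\rtimes H$. In $V$ the normaliser tower of $H$ in $\operatorname{Aut}(K)^V=H$ has height $0$, so $T$ is complete. In an extension, $PGL(2,K)$ and $H$ are the same groups, but $\Gamma=\operatorname{Aut}(K)$ may have grown, and Lemma 1 applied there says that $\tau(T)$ is the height of the normaliser tower of the *old* automorphism group $H$ in the *new* automorphism group $\Gamma$. By Lemma 10 below we may work with relational structures in place of fields.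

**The first attempt.** The simplest choice is a structure that is rigid in $V$, so $H=1$, and a forcing that adds automorphisms. This stops at once: $N_1(1)=N_\Gamma(1)=\Gamma$ whatever $\Gamma$ is, so the height is $0$ or $1$. We need a nontrivial $H$ whose normaliser we can steer.

## 3. Groups with normaliser towers of every height

The target towers come from the following groups.

**Lemma 2.** For every ordinal $\tau$ there are a group $W$ and an involution $w_0\in W$ such that the normaliser tower of $\langle w_0\rangle$ in $W$ has height $\tau$; and $|W|\le|\tau|+\aleph_0$.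

*Proof.* For $\tau=0$ take $C_2$. For $\tau=1$ take $C_2\times C_2$ and any involution. Every $\tau\ge2$ is $1+\beta$ with $\beta\ge1$.

**Step 1: the groups.** Let $W_0=\langle w_0\rangle\cong C_2$, let $W_{\gamma+1}=(W_\gamma\times W'_\gamma)\rtimes\langle\sigma_\gamma\rangle$, where $\sigma_\gamma$ is an involution interchanging $W_\gamma$ and its copy $W'_\gamma=\sigma_\gamma W_\gamma\sigma_\gamma$, and take unions at limits. (So $W_1$ is dihedral of order $8$ and $w_0$ is a reflection in it, as in the example above.) Clearly $|W_\beta|\le|\beta|+\aleph_0$. For $\gamma\le\beta$ put, inside $W_\beta$,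
$$M^\beta_\gamma=W_\gamma\times\bigoplus_{\gamma\le\xi<\beta}W'_\xi .$$
This is an internal direct product, since $W_\xi$ commutes with $W'_\xi$, meets it trivially, and contains $W_\gamma$ and $W'_\eta$ for $\gamma\le\eta<\xi$. We have $M^\beta_\beta=W_\beta$. As $W_\gamma\times W'_\gamma$ has index $2$ in $W_{\gamma+1}$, $M^\beta_\gamma$ has index $2$ in $M^\beta_{\gamma+1}$. For limit $\gamma$, $M^\beta_\gamma=\bigcup_{\eta<\gamma}M^\beta_\eta$: an element of $M^\beta_\gamma$ has its $W_\gamma$-component in some $W_\eta$, and conversely $W'_\xi\le W_{\xi+1}\le W_\gamma$ for $\xi<\gamma$. So $M^\beta_\gamma$ is strictly increasing in $\gamma\le\beta$.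

**Step 2: the normalisers.** We claim that $N_{W_\beta}(W_0)=M_0^\beta$, and $N_{W_\beta}(M^\beta_\gamma)=M^\beta_{\gamma+1}$ for $\gamma<\beta$. The inclusions "$\supseteq$" hold because $W_0$ is abelian and a direct factor of $M_0^\beta$, and by index $2$. For "$\subseteq$" induct on $\beta$; $\beta=0$ is trivial.

*From $\beta$ to $\beta+1$.* Here $M_\gamma^{\beta+1}=M_\gamma^\beta\times W'_\beta$ for $\gamma\le\beta$. For $\gamma=\beta$ the claim is trivial, as $M^{\beta+1}_{\beta+1}=W_{\beta+1}$. Let $\gamma<\beta$ and let $x=(a,b)\sigma_\beta^\varepsilon$ normalise $M_\gamma^\beta\times W'_\beta$. If $\varepsilon=1$, the conjugate has first factor $W_\beta\ne M_\gamma^\beta$, a contradiction. So $\varepsilon=0$, and $a\in N_{W_\beta}(M^\beta_\gamma)=M^\beta_{\gamma+1}$, i.e. $x\in M^{\beta+1}_{\gamma+1}$. If $x$ normalises $W_0$, then again $\varepsilon=0$, as $\varepsilon=1$ would move $W_0$ into $W'_\beta$; so $a\in N_{W_\beta}(W_0)=M_0^\beta$ and $x\in M_0^\beta\times W'_\beta=M_0^{\beta+1}$.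

*Limit $\beta$.* Let $x\in W_\beta$ normalise $M_\gamma^\beta$. Choose $\eta$ with $\gamma<\eta<\beta$ and $x\in W_\eta$. Inside $M_\eta^\beta=W_\eta\times\bigoplus_{\eta\le\xi<\beta}W'_\xi$ we have $M_\gamma^\beta=M_\gamma^\eta\times\bigoplus_{\eta\le\xi<\beta}W'_\xi$, so $M_\gamma^\beta\cap W_\eta=M_\gamma^\eta$. As $x\in W_\eta$, $x$ normalises this intersection, so $x\in M^\eta_{\gamma+1}\le M^\beta_{\gamma+1}$. Likewise, if $x\in W_\eta$ normalises $W_0$, then $x\in M_0^\eta\le M_0^\beta$.

**Step 3: the height.** By Step 2, $N_0=W_0\subsetneq N_1=M_0^\beta$ (as $\beta\ge1$), and by induction $N_{1+\gamma}=M_\gamma^\beta$ for $\gamma\le\beta$. This is strictly increasing until $M_\beta^\beta=W_\beta$. So the height is $1+\beta$. $\square$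

## 4. Why the relations of $W$ must hold only modulo countable sets

The next attempt is to find a structure of size $\aleph_1$ whose automorphism group in $V$ has order two, generated by $s$, and then to force its automorphism group to be exactly $W$ with $s$ in the role of $w_0$. For the groups of Lemma 2 and large heights this is impossible, for a reason that no clever forcing can avoid.

**Lemma 3.** Let $D$ be a finite nonabelian group and $\kappa$ an infinite cardinal. Then $\bigoplus_{\xi<\kappa^+}D$ does not embed in $\operatorname{Sym}(\kappa)$.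

*Proof.* Let $\varphi$ be an embedding, and let $c,d\in D$ not commute. Write $c_\xi,d_\xi$ for their copies in the $\xi$-th summand $D^{(\xi)}$. Choose $x_\xi\in\kappa$ with $\varphi(c_\xi)\varphi(d_\xi)x_\xi\ne\varphi(d_\xi)\varphi(c_\xi)x_\xi$, and let $O_\xi$ be the $D^{(\xi)}$-orbit of $x_\xi$, a finite set. There are only $\kappa$ possibilities for $x_\xi$ together with $O_\xi$ and the action of $D$ on it. So there are $\xi\ne\eta$ with the same data; let $x,O$ be the common values. On $O$ we have $\varphi(d_\eta)=\varphi(d_\xi)$. Since $c_\xi$ and $d_\eta$ commute, $\varphi(c_\xi)\varphi(d_\xi)x=\varphi(c_\xi)\varphi(d_\eta)x=\varphi(d_\eta)\varphi(c_\xi)x=\varphi(d_\xi)\varphi(c_\xi)x$, a contradiction. $\square$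

If $\beta\ge\omega_2$, then $W_\beta$ contains $\bigoplus_{1\le\xi<\omega_2}W'_\xi$, and each of these $W'_\xi$ contains a copy of the nonabelian group $W_1$ of order $8$. So $W_\beta$ does not act faithfully on a set of size $\aleph_1$. The same pigeonhole argument would break the chain condition of a forcing that builds such an action from countable approximations: two approximations that put the same nonabelian action of two commuting subgroups on the same points are incompatible.

**The way round.** We do not ask for an action of $W$. The structure $M$ will have two parts, $A$ and $B$, of size $\aleph_1$, and will be rigid in $V$. The forcing adds automorphisms $a_w$, one for each $w\in W$, with no relations demanded on $B$, and with $a_wa_v=a_{wv}$ on $A$ only *off a countable set*. Then $U=\operatorname{Aut}(M)$ in the extension is a quotient of a free group, and it maps onto $W$. The requirement is that the old automorphism group $H$ must not notice countable errors. We get this by letting subsets of $A$ act: double each point of $A$, so that each $f\subseteq A$ gives the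 automorphism flipping the pairs over $f$. The doubled structure $M'$ has automorphism group $\mathcal P(A)\rtimes\operatorname{Aut}(M)$. In $V$ this is $H=\mathcal P(A)^V$; in the extension it is $\Gamma=\mathcal P(A)^{V[G]}\rtimes U$. An element $u\in U$ normalises $H$ exactly when it maps the family $\mathcal P(A)^V$ onto itself. As no countable sets are added, this depends only on $u$ modulo countable sets on $A$. We make $a_{w_0}$ act on $A$ as a permutation $s\in V$, so $a_{w_0}$ normalises $H$; all the other $a_w$ are generic on $A$ and do not. Then $N_1(H)$ is the full preimage of $\langle w_0\rangle$ under $\Gamma\to W$, and the rest of the tower is the preimage of the tower of $\langle w_0\rangle$ in $W$. The height is $1+\tau_W$, where $\tau_W$ is the height of the latter.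

In small cases: $W=C_2$ has $\tau_W=0$ and gives $\tau(T)=1$; $W=C_2\times C_2$ gives $2$; the dihedral group of order $8$ gives $1+2=3$. Height $0$ is given by trivial forcing.

Throughout, a power set $\mathcal P(A)$ is a group under symmetric difference, and $F(X)$ is the free group on $\{t_x:x\in X\}$.

## 5. The posets $\mathbb Q$ and $\mathbb P_W$

Work in $V_0\models\mathrm{ZFC}+\mathrm{CH}$. Let $A=\omega_1\times\{0\}$, $B=\omega_1\times\{1\}$, $\Omega=A\cup B$, and for $\delta<\omega_1$ let $A_\delta=\delta\times\{0\}$, $B_\delta=\delta\times\{1\}$, $\Omega_\delta=A_\delta\cup B_\delta$. All ordinals $\delta$ in conditions are $0$ or limit ordinals. Let $s:A\to A$ be the fixed-point-free involution interchanging $(\eta+2k,0)$ and $(\eta+2k+1,0)$, for $\eta$ limit or $0$ and $k<\omega$. It preserves each such $A_\delta$.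

**Definition ($\mathbb Q$).** Conditions are pairs $q=(\delta,Y)$ with $Y:B_\delta\to\mathcal P(\Omega_\delta)$ such that $Y(b)\cap A$ is finite and $b\notin Y(b)$ for all $b\in B_\delta$. Put $(\delta',Y')\le(\delta,Y)$ iff $\delta'\ge\delta$, $Y'\restriction B_\delta=Y$, and $Y'(b)\cap\Omega_\delta$ is finite for every $b\in B_{\delta'}\setminus B_\delta$.

So each new point $b$ names a set $Y(b)$ that meets the old part in a finite set. For example $(\omega,Y)$ with all $Y(b)=\emptyset$ is a condition. It has an extension $(\omega+\omega,Y')$ with $Y'((\omega,1))=B_{\omega+\omega}\setminus B_{\omega+1}$ and the other new values empty; but no extension of it has a new $b$ with $Y'(b)\supseteq B_\omega$.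

Let $W\in V_0$ be a group with identity $e$ and an involution $w_0$. For $\Delta\le W$ let $\psi:F(\Delta)\to\Delta$ be the homomorphism with $t_w\mapsto w$.

**Definition ($\mathbb P_W$).** Conditions are $p=(\delta,Y,\Delta,a)$ where $(\delta,Y)\in\mathbb Q$, $\Delta$ is a countable subgroup of $W$ containing $w_0$, and $a=(a_w)_{w\in\Delta}$. Each $a_w$ is a permutation of $\Omega_\delta$ preserving $A_\delta$ and $B_\delta$, with $Y(a_wb)=a_w[Y(b)]$ for $b\in B_\delta$; and $a_e\restriction A_\delta=\mathrm{id}$, $a_{w_0}\restriction A_\delta=s\restriction A_\delta$. Put $p'\le p$ iff $(\delta',Y')\le(\delta,Y)$, $\Delta'\supseteq\Delta$, $a'_w\restriction\Omega_\delta=a_w$ for $w\in\Delta$, and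
$$a'_wa'_v=a'_{wv}\ \text{ on } A_{\delta'}\setminus A_\delta\quad\text{for all }w,v\in\Delta.\tag{1}$$

No homomorphism property is demanded inside a condition. What $a$ gives is an action $u\mapsto a_u$ of the free group $F(\Delta)$ on $\Omega_\delta$, with $a_{t_w}=a_w$. The permutations $\pi$ with $Y(\pi b)=\pi[Y(b)]$ for all $b$ form a group, so $Y(a_ub)=a_u[Y(b)]$ for all $u\in F(\Delta)$. The relations of $W$ are promised, by (1), only at points of $A$ added later.

Both orders are transitive. If $p''\le p'\le p$, the requirements for $p''\le p$ at points of $\Omega_{\delta'}\setminus\Omega_\delta$ come from $p'\le p$, and at points of $\Omega_{\delta''}\setminus\Omega_{\delta'}$ from $p''\le p'$, since $\Omega_\delta\subseteq\Omega_{\delta'}$ and $\Delta\subseteq\Delta'$. The largest element of $\mathbb P_W$ is $(0,\emptyset,\langle w_0\rangle,\emptyset)$; here (1) holds for every $p$ below it because $s^2=\mathrm{id}$. Write $\mathrm{pr}(p)=(\delta_p,Y_p)$. The map $\mathrm{pr}:\mathbb P_W\to\mathbb Q$ is order preserving and maps top to top.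

**Lemma 4.** $\mathbb Q$ and $\mathbb P_W$ are $\sigma$-closed, $|\mathbb Q|=\aleph_1$, and $\mathbb P_W$ has the $\aleph_2$-c.c. Hence both preserve cofinalities and cardinals and add no new countable sequences of elements of $V_0$.

*Proof.* **Step 1: closure.** Let $(p_n)$ descend. The coordinatewise union is a condition. It is below $p_n$: a point added after stage $n$ appears at some $p_m$, $m\ge n$, where the requirement holds by $p_m\le p_n$. For the requirement (1), apply this to $w,v\in\Delta_{p_n}$. The same argument works for $\mathbb Q$.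

**Step 2: size.** There are $\aleph_1$ choices of $\delta$ and then $2^{\aleph_0}=\aleph_1$ choices of $Y$; so $|\mathbb Q|=\aleph_1$, and $\mathbb Q$ has the $\aleph_2$-c.c. Similarly, by CH there are at most $\aleph_1$ conditions in $\mathbb P_W$ with a given $\Delta$.

**Step 3: chain condition.** This is where the weak relations pay off. Let $\aleph_2$ distinct conditions in $\mathbb P_W$ be given. By Step 2 we may assume that the countable sets $\Delta_p$ are distinct. Since $\aleph_1^{\aleph_0}=\aleph_1$, the $\Delta$-system lemma lets us assume that they form a $\Delta$-system with countable root $R$. There are at most $2^{\aleph_0}=\aleph_1$ possibilities for $(\delta_p,Y_p,a^p\restriction R)$, so two of the conditions, $p\ne q$, have the same $(\delta,Y)$, and $a^p,a^q$ agree on $\Delta_p\cap\Delta_q=R$. Let $\Delta=\langle\Delta_p\cup\Delta_q\rangle$, let $a=a^p\cup a^q$ on $\Delta_p\cup\Delta_q$, and $a_w=\mathrm{id}$ for the other $w\in\Delta$. Then $(\delta,Y,\Delta,a)$ is a condition ($e,w_0\in R$), and it is below $p$ and $q$: there are no new points, so (1) is vacuous.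 So the given conditions do not form an antichain. $\square$

## 6. Projecting $\mathbb P_W$ to $\mathbb Q$

The structure built by $\mathbb Q$ must be compatible with later adding automorphisms for *any* $W$. The next lemma says so: whatever $\mathbb Q$ does to extend $\mathrm{pr}(p)$, the automorphisms in $p$ can be extended, after adding more points.

**Lemma 5.** If $p\in\mathbb P_W$ and $q\le\mathrm{pr}(p)$ in $\mathbb Q$, there is $p''\le p$ with $\mathrm{pr}(p'')\le q$ and $\Delta_{p''}=\Delta_p$.

*Proof.* Let $p=(\delta,Y,\Delta,a)$, $q=(\delta',Y')$, $X_A=A_{\delta'}\setminus A_\delta$, $X_B=B_{\delta'}\setminus B_\delta$, $\delta''=\delta'+\omega$.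

**Step 1: new points of $A$.** We freely generate a $\Delta$-set from $X_A$, with $w_0$ prescribed. Let
$$E_A=(\Delta\times X_A)/{\sim}\ \sqcup\ \Delta\times\omega,\qquad (v,x)\sim(vw_0,sx),$$
with $\Delta$ acting by left multiplication; classes have two elements. Identify $x\in X_A$ with $[e,x]$. This is injective, since $(e,x')=(w_0,sx)$ is impossible. Then $w_0[e,x]=[w_0,x]=[e,sx]$, so $w_0$ acts on $X_A$ as $s$. Also $w_0$ has no fixed points on $E_A$: this is clear on $\Delta\times\omega$, and $[w_0v,x]=[v,x]$ would give $w_0v=v$ or $sx=x$. The set $E_A\setminus X_A$ is countably infinite and $w_0$-invariant, and $w_0$ is a fixed-point-free involution of it. So we may identify it with $A_{\delta''}\setminus A_{\delta'}$ in such a way that $w_0$ becomes $s$.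

**Step 2: new points of $B$.** Let $E_B=F(\Delta)\times(X_B\sqcup\omega)$ with left multiplication. Identify $b\in X_B$ with $(1,b)$, and the countably infinite rest with $B_{\delta''}\setminus B_{\delta'}$.

**Step 3: the condition $p''$.** Now $F(\Delta)$ acts on $\Omega_{\delta''}=\Omega_\delta\sqcup E_A\sqcup E_B$, through $\psi$ on $E_A$. Put $Y''\restriction B_\delta=Y$, $Y''(u,b)=u[Y'(b)]$ for $b\in X_B$, and $Y''(u,k)=\emptyset$ for $k\in\omega$. For $u=1$ this gives $Y''\restriction B_{\delta'}=Y'$. We have $Y''(vc)=v[Y''(c)]$ for all $v\in F(\Delta)$, $c\in B_{\delta''}$: for $c\in B_\delta$ by $p$, for the others by construction. Since $b\notin Y'(b)$, we have $(u,b)=u(1,b)\notin u[Y'(b)]$. As $u$ preserves $A$ and $\Omega_\delta$, the sets $u[Y'(b)]\cap A=u[Y'(b)\cap A]$ and $u[Y'(b)]\cap\Omega_\delta=u[Y'(b)\cap\Omega_\delta]$ are finite. On $A_{\delta''}$, $t_e$ acts as the identity and $t_{w_0}$ as $s$. So we have a condition $p''$ with $\Delta_{p''}=\Delta$ and $p''\le p$; (1) holds because $\Delta$ acts on $E_A$.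

**Step 4: $\mathrm{pr}(p'')\le q$.** We must see that $Y''(c)\cap\Omega_{\delta'}$ is finite for the points $c\in B_{\delta''}\setminus B_{\delta'}$. This is clear for $c=(u,k)$. Let $c=(u,b)$, $u\ne1$, $b\in X_B$. For $y\in Y'(b)\cap X_B$ we have $uy=(u,y)\in E_B\setminus X_B$, which is disjoint from $\Omega_{\delta'}$. So $u[Y'(b)]\cap\Omega_{\delta'}$ is contained in the union of $u[Y'(b)\cap\Omega_\delta]$ and $u[Y'(b)\cap A]$, which are finite. $\square$

Note that Step 4 uses that $Y'(b)\cap A$ is finite: on $A$ the action is not free, as $w_0$ keeps $X_A$ in place.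

**The quotient forcing.** Let $g$ be $\mathbb Q$-generic over $V_0$ and $V=V_0[g]$. Put $\mathbb P_W/g=\{p\in\mathbb P_W:\mathrm{pr}(p)\in g\}\in V$.

**Lemma 6.** Let $G$ be $\mathbb P_W/g$-generic over $V$. Then $G$ is $\mathbb P_W$-generic over $V_0$, $\mathrm{pr}[G]$ generates $g$, and $V[G]=V_0[G]$. The forcing $\mathbb P_W/g$ preserves cofinalities and cardinals over $V$ and adds no new countable sequences of elements of $V$.

*Proof.* **Step 1: $G$ is generic over $V_0$.** As $\mathrm{pr}$ is order preserving, $\mathbb P_W/g$ is upward closed in $\mathbb P_W$, so $G$ is a filter on $\mathbb P_W$. Let $D\in V_0$ be dense in $\mathbb P_W$ and $p\in\mathbb P_W/g$. The set $\{\mathrm{pr}(p'):p'\le p,\ p'\in D\}$ is dense below $\mathrm{pr}(p)$: given $q\le\mathrm{pr}(p)$, take $p''\le p$ with $\mathrm{pr}(p'')\le q$ from Lemma 5 and then $p'\le p''$ in $D$. So it meets $g$. Hence $D\cap(\mathbb P_W/g)$ is dense in $\mathbb P_W/g$, and $G$ meets $D$.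

**Step 2: $G$ determines $g$.** If $D\in V_0$ is dense and open in $\mathbb Q$, then by Lemma 5 $\{p:\mathrm{pr}(p)\in D\}$ is dense in $\mathbb P_W$. So the filter generated by $\mathrm{pr}[G]$ is $\mathbb Q$-generic over $V_0$. It is contained in $g$, hence equal to $g$. So $g\in V_0[G]$ and $V[G]=V_0[G]$.

**Step 3: preservation.** Since $V_0\subseteq V\subseteq V_0[G]$, and $V_0$ and $V_0[G]$ have the same cofinalities and cardinals by Lemma 4, so do $V$ and $V_0[G]$. Let $(x_n)\in V_0[G]$ be a sequence of elements of $V$. Choose $\mathbb Q$-names $\sigma_n\in V_0$ with $x_n=\sigma_n^g$. The sequence $(\sigma_n)$ is a countable sequence of elements of $V_0$, so it lies in $V_0$ by Lemma 4; hence $(x_n)\in V_0[g]=V$. $\square$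

## 7. The generic structure is rigid, and then has exactly the automorphisms that were added

Fix a $\mathbb Q$-generic $g$ and let $V=V_0[g]$, $Y=\bigcup_{q\in g}Y_q:B\to\mathcal P(\Omega)$. Let $M$ be the structure $\Omega$ with predicates $A$, $B$ and the relation $y\in Y(b)$. An automorphism is a permutation $\pi$ of $\Omega$ preserving $A$ and $B$ with $Y(\pi b)=\pi[Y(b)]$ for $b\in B$.

In $V_0[G]$, with $G$ as in Lemma 6, let $a_w=\bigcup\{a_w^p:p\in G,\ w\in\Delta_p\}$ for $w\in W$. This is a permutation of $\Omega$: any $\Delta_p$ can be enlarged to $\langle\Delta_p\cup\{w\}\rangle$ with the new elements acting as the identity (there are no new points, so this extends $p$), and $\delta_p$ can be made arbitrarily large by Lemma 5, since in $\mathbb Q$ we can add new $b$ with empty $Y(b)$. So $F(W)$ acts on $M$ by automorphisms $a_u$.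

**Lemma 7.** For all $y\in\Omega$ and $\xi<\omega_1$ there is $b\in B\setminus B_\xi$ with $Y(b)=\{y\}$.

*Proof.* Given $q\in\mathbb Q$, first enlarge $\delta_q$, with values $\emptyset$, so that $\delta_q\ge\xi$ and $y\in\Omega_{\delta_q}$. Then extend to $\delta_q+\omega$ with value $\{y\}$ at all new $b$. So such conditions are dense. $\square$

**Lemma 8.** (i) $\operatorname{Aut}(M)^V=1$. (ii) $\operatorname{Aut}(M)^{V_0[G]}=\{a_u:u\in F(W)\}$.

*Proof.* We treat both together. Let $\mathbb P=\mathbb Q$, with all groups $\Delta_p$, $F(\Delta_p)$, $F(W)$ read as trivial; or $\mathbb P=\mathbb P_W$. Suppose that $p_0\in\mathbb P$ forces over $V_0$ that $\dot\pi\in\operatorname{Aut}(M)$ and $\dot\pi\ne a_u$ for all $u\in F(W)$. The plan is to collect countably many differences between $\dot\pi$ and the $a_u$ in one countable set $Y_*$, to add a point $b_*$ with $Y(b_*)=Y_*$, and to leave no room for $\dot\pi(b_*)$.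

**Step 1: differences occur arbitrarily high in $B$.** We claim that $p_0$ forces: for all $u\in F(W)$, $\xi<\omega_1$ there is $y\in B\setminus B_\xi$ with $\dot\pi(y)\ne a_u(y)$. Otherwise, in some extension, $\theta=a_u^{-1}\dot\pi\in\operatorname{Aut}(M)$ fixes $B\setminus B_\xi$ pointwise. For $y\in\Omega$ take $b\in B\setminus B_\xi$ with $Y(b)=\{y\}$. Then $\{\theta y\}=Y(\theta b)=Y(b)=\{y\}$. So $\theta=1$, a contradiction.

**Step 2: decide $\dot\pi$ on a countable stage.** Since $\mathbb P$ adds no new countable sequences, countable pieces of information about $\dot\pi$ can be decided by one condition, and $\delta_p$ can be increased at will. So we can choose $p_0\ge p_1\ge\cdots$ with $\delta_n:=\delta_{p_n}$ strictly increasing, such that $p_{n+1}$ decides $\dot\pi\restriction B_{\delta_n}$ and $\dot\pi^{-1}\restriction B_{\delta_n}$, with values in $B_{\delta_{n+1}}$, and forces that for every $u$ in the countable group $F(\Delta_{p_n})$ there is $y\in B_{\delta_{n+1}}\setminus B_{\delta_n}$ with $\dot\pi(y)\ne a_u(y)$. Let $\delta=\sup\delta_n$, $\Delta=\bigcup_n\Delta_{p_n}$,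 let $F(\Delta)$ act on $\Omega_\delta$ by the union of the actions, and let $\pi_0:B_\delta\to B_\delta$ be the decided bijection. For each $u\in F(\Delta)$ and each $n$ there are infinitely many $y\in B_\delta\setminus B_{\delta_n}$ with $\pi_0(y)\ne a_u(y)$: there is one in $B_{\delta_{k+1}}\setminus B_{\delta_k}$ for every $k\ge n$ with $u\in F(\Delta_{p_k})$, since $p_{k+2}$ decides all values involved.

**Step 3: the set $Y_*$.** We want $\pi_0[Y_*]$ to differ from all translates of $Y_*$. Enumerate $F(\Delta)=\{g_k:k<\omega\}$, with repetitions if necessary. Choose recursively $y_k\in B_\delta\setminus B_{\delta_k}$, and put $z_k=g_k^{-1}\pi_0(y_k)$, such that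
$$z_k\ne y_k,\qquad y_k\notin\{y_j,z_j:j<k\},\qquad z_k\notin\{y_j:j<k\}.$$
Infinitely many $y_k$ satisfy the first requirement, by Step 2, and the other two exclude only finitely many, since $y\mapsto g_k^{-1}\pi_0(y)$ is injective. Let $Y_*=\{y_k:k<\omega\}$, an infinite set. Then $z_k\notin Y_*$: it is different from $y_k$, from $y_j$ with $j<k$ by the third requirement, and from $y_j$ with $j>k$ by the second. So $\pi_0(y_k)=g_kz_k\notin g_k[Y_*]$, and
$$\pi_0[Y_*]\ne h[Y_*]\quad\text{for all }h\in F(\Delta).\tag{2}$$
Moreover $h[Y_*]\cap\Omega_{\delta_n}$ is finite for all $h\in F(\Delta)$ and all $n$. Indeed $Y_*\cap\Omega_{\delta_n}\subseteq\{y_k:k<n\}$. If $h\in F(\Delta_{p_m})$ and $n\ge m$, then $h$ preserves $\Omega_{\delta_n}$, so $h[Y_*]\cap\Omega_{\delta_n}=h[Y_*\cap\Omega_{\delta_n}]$ is finite; and for $n<m$ use $\Omega_{\delta_n}\subseteq\Omega_{\delta_m}$.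

**Step 4: a condition naming all translates of $Y_*$.** Define $q$ with $\delta_q=\delta+\omega$, extending the union of the $p_n$, with group $\Delta$. Identify $A_{\delta+\omega}\setminus A_\delta$ with $\Delta\times\omega$, with $\Delta$ acting by left multiplication and $w_0$ corresponding to $s$ (in the case of $\mathbb Q$ no action is needed), and identify $B_{\delta+\omega}\setminus B_\delta$ with $F(\Delta)\times\omega$, with left multiplication. Put $Y_q(h,0)=h[Y_*]$ and $Y_q(h,k)=\emptyset$ for $k\ge1$. These sets are contained in $B_\delta$, so they miss $A$ and do not contain the new point naming them; and $Y_q$ is equivariant. So $q$ is a condition. We have $q\le p_n$ for all $n$: at points of $\Omega_\delta\setminus\Omega_{\delta_n}$ because $p_m\le p_n$ for $m\ge n$, and at the points outside $\Omega_\delta$ by the finiteness shown in Step 3 and because $\Delta$ acts on $\Delta\times\omega$.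

**Step 5: no room for $\dot\pi(b_*)$.** Let $b_*=(1,0)$, so $Y_q(b_*)=Y_*$. Let $r\le q$ decide $\dot\pi(b_*)=b'$ with $b'\in B_{\delta_r}$. As $Y_*\subseteq B_\delta$, we get $Y_r(b')=\pi_0[Y_*]$, an infinite subset of $B_\delta$. There are three cases. If $b'\in B_\delta$, then $b_*=\pi_0^{-1}(b')\in B_\delta$, as $\pi_0$ is onto $B_\delta$, a contradiction. If $b'\in B_{\delta+\omega}\setminus B_\delta$, then $Y_r(b')$ is $\emptyset$ or $h[Y_*]$ for some $h\in F(\Delta)$, contradicting infinity or (2). If $b'\in B_{\delta_r}\setminus B_{\delta+\omega}$, then $Y_r(b')\cap\Omega_{\delta_q}$ is finite because $r\le q$, a contradiction.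

So no such $p_0$ exists, and (i), (ii) follow. $\square$

## 8. The old power set of $A$ recognises $\langle w_0\rangle$

**Lemma 9.** In $V_0[G]$ let $U=\operatorname{Aut}(M)=\{a_u:u\in F(W)\}$. Then $a_u\mapsto\psi(u)$ is a well-defined surjective homomorphism $\bar\psi:U\to W$, and
$$U_1:=\{u\in U:u[\mathcal P(A)^V]=\mathcal P(A)^V\}=\bar\psi^{-1}(\langle w_0\rangle),$$
where $u[\mathcal P(A)^V]=\{u[f]:f\in\mathcal P(A)^V\}$.

*Proof.* **Step 1: $a_u=a_{\psi(u)}$ on $A$ off a countable set, for every $u\in F(W)$.** Let $w,v\in W$ and take $p\in G$ with $w,v\in\Delta_p$. By (1), applied to all $p'\le p$ in $G$, we have $a_wa_v=a_{wv}$ on $A\setminus A_{\delta_p}$. Also $a_e\restriction A=\mathrm{id}$ and $a_{w_0}\restriction A=s$. The statement holds for $u=1$, as $a_e\restriction A=\mathrm{id}$, and for generators. It holds for $u=t_w^{-1}$: we have $a_wa_{w^{-1}}=a_e=\mathrm{id}$ on $A$ off a countable set, and at such points $a_{w^{-1}}=a_w^{-1}$. If it holds for $u,u'$ with countable exceptional sets $C,C'$, then $a_{uu'}=a_{\psi(u)}a_{\psi(u')}$ on $A$ off the countable set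 $C'\cup a_{u'}^{-1}[C]$, and $a_{\psi(u)}a_{\psi(u')}=a_{\psi(uu')}$ on $A$ off a countable set.

**Step 2: if $\psi(u)\in\{e,w_0\}$, then $a_u\in U_1$.** Now $a_u\restriction A$ and its inverse agree off a countable set with $\mathrm{id}$ or with $s\in V_0$. So for $f\in\mathcal P(A)^V$, each of $a_u[f]$, $a_u^{-1}[f]$ differs by a countable set from a set in $V$. Countable subsets of $A$ in $V_0[G]$ lie in $V_0$, by Lemma 4. So $a_u^{\pm1}[\mathcal P(A)^V]\subseteq\mathcal P(A)^V$, and therefore $a_u[\mathcal P(A)^V]=\mathcal P(A)^V$.

**Step 3: if $w\in W\setminus\{e,w_0\}$, then $a_w[f]\notin V$ for a certain $f\in V_0$.** Let $f=\{(\eta+2k,0):\eta\text{ limit or }0,\ k<\omega\}$. Suppose $a_w[f]\in V$. Then some $p\in\mathbb P_W$ with $w\in\Delta:=\Delta_p$ forces $\dot a_w[f]=\sigma^{\dot g}$ for a $\mathbb Q$-name $\sigma\in V_0$, where $\dot g$ is the induced $\mathbb Q$-generic. We extend $p$ in two ways with the same projection but with different opinions about a point $x$. Let $\delta=\delta_p$ and $x=(\delta,0)$. Let $Y^+\supseteq Y_p$ take the value $\emptyset$ on $B_{\delta+\omega}\setminus B_\delta$,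 which we identify with $F(\Delta)\times\omega$. For $i=1,2$ let $\beta_i:\Delta\times\omega\to A_{\delta+\omega}\setminus A_\delta$ be a bijection carrying left multiplication by $w_0$ to $s$, with $\beta_i(e,0)=x$ and
$$\beta_1(w^{-1},0)=(\delta+2,0)\in f,\qquad\beta_2(w^{-1},0)=(\delta+3,0)\notin f.$$
This is possible because $w^{-1}\notin\{e,w_0\}$, so $(e,0)$ and $(w^{-1},0)$ are in different $w_0$-orbits; send the first orbit to $\{(\delta,0),(\delta+1,0)\}$ and the second to $\{(\delta+2,0),(\delta+3,0)\}$. Letting $\Delta$ and $F(\Delta)$ act by left multiplication on the new points, we get $p_1,p_2\le p$ with the same projection $(\delta+\omega,Y^+)$. In $p_i$ we have $a_w^{-1}x=\beta_i(w^{-1},0)$. So $p_1\Vdash x\in\dot a_w[f]$ and $p_2\Vdash x\notin\dot a_w[f]$. Let $q\le(\delta+\omega,Y^+)$ in $\mathbb Q$ decide "$x\in\sigma$". Take $i=2$ if $q\Vdash x\in\sigma$, and $i=1$ otherwise. By Lemma 5 there is $p''\le p_i$ with $\mathrm{pr}(p'')\le q$. It forces $\dot a_w[f]=\sigma^{\dot g}$ and also that these two sets disagree at $x$, a contradiction.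

**Step 4: conclusion.** If $\psi(u)=w\notin\{e,w_0\}$, then $a_u[f]$ differs from $a_w[f]$ by a countable set, which lies in $V_0$; so $a_u[f]\notin V$ by Step 3, and $a_u\notin U_1$. For well-definedness, let $a_v=\mathrm{id}$. Then $a_v[f]=f\in V$, so $\psi(v)\in\{e,w_0\}$. And $\psi(v)\ne w_0$, since otherwise $\mathrm{id}=a_v=s$ on $A$ off a countable set, while $s$ has no fixed points. So $\psi(v)=e$, and $\bar\psi$ is well defined. It is surjective, as $a_w\mapsto w$. Step 2 and the first sentence of this step give the formula for $U_1$. $\square$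

## 9. Coding a structure into a field, absolutely

We need a field whose automorphism group is that of a given structure *in every extension*. So the field must be given by an explicit presentation, and the theorem about it must be a theorem of ZFC.

Let $N=(I;R_1,R_2)$ with $R_1,R_2$ irreflexive binary relations on $I$. Let $x_i$ $(i\in I)$ be indeterminates, $F=\overline{\mathbb Q}$, and
$$\mathcal P_3=\{x_i\},\quad\mathcal P_5=\{1+x_i\},\quad\mathcal P_7=\{x_i+2x_j:R_1(i,j)\},\quad\mathcal P_{11}=\{x_i+3x_j:R_2(i,j)\}.$$
These are linear, hence irreducible over $F$, and pairwise non-associate; e.g. $x_i+2x_j=c(x_j+2x_i)$ would give $1=2c$ and $2=c$. Let $\mathcal P$ be their union, and $\ell_h$ the prime with $h\in\mathcal P_{\ell_h}$. Let $K=K_N$ be the $\mathbb Q(x_i)_{i\in I}$-algebra with generators $\rho_{h,n}$ ($h\in\mathcal P$, $n\in\omega$) and relations $\rho_{h,0}=h$, $\rho_{h,n+1}^{\ell_h}=\rho_{h,n}$. So each $h$ gets a coherent system of $\ell_h^n$-th roots. For $\pi\in\operatorname{Aut}(N)$ and $h\in\mathcal P$, $\pi h$ is obtained by replacing each $x_i$ by $x_{\pi i}$.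

*Why the primes and the polynomials $1+x_i$.* In $\mathbb Q(x)$ the only nonzero elements that are $3^n$-th powers for all $n$ are $\pm1$; adjoining the roots makes $x$ such an element, so infinite divisibility can mark elements. But the roots of $x$ alone do not suffice. The field generated by $\rho_0=x$, $\rho_{n+1}^3=\rho_n$ has the automorphism $\rho_n\mapsto\rho_n^{-1}$, and also the automorphism $\rho_0\mapsto\rho_0^3$, $\rho_{n+1}\mapsto\rho_n$. Marking $1+x$ by another prime removes them.

**Lemma 10.** $K$ is a field, $|K|=|I|+\aleph_0$, and $\operatorname{Aut}(K)\cong\operatorname{Aut}(N)$, where $\pi\in\operatorname{Aut}(N)$ acts by $x_i\mapsto x_{\pi i}$, $\rho_{h,n}\mapsto\rho_{\pi h,n}$.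

This is a theorem of ZFC, and $K_N$ is given by explicit generators and relations. So if $V\subseteq V'$ are models of ZFC with the same ordinals and $N\in V$, then $K_N$ is the same field in $V$ and $V'$, and the canonical isomorphism $\operatorname{Aut}(N)^{V'}\cong\operatorname{Aut}(K_N)^{V'}$ carries $\operatorname{Aut}(N)^V$ onto $\operatorname{Aut}(K_N)^V$.

*Recall (Kummer theory).* Let $E$ be a field of characteristic $0$ containing the $m$-th roots of unity. For $E^{\times m}\le B\le E^\times$ let $E(B^{1/m})$ be generated by all $m$-th roots of elements of $B$. Then $B\mapsto E(B^{1/m})$ is injective, and $[E(B^{1/m}):E]=[B:E^{\times m}]$ if the latter is finite. Write $F(x)=F(x_i)_{i\in I}$, $\mathbb Q(x)=\mathbb Q(x_i)_{i\in I}$.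

*Proof.* **Step 1: $K$ is a field, and every element of $K$ algebraic over $\mathbb Q$ is in $\mathbb Q$.** Fix compatible roots $\rho_{h,n}$ in an algebraic closure of $F(x)$. Let $h_1,\dots,h_r\in\mathcal P$ be distinct and let $m$ be the least common multiple of the $\ell_{h_k}^n$. By Kummer theory $[F(x)(\rho_{h_k,n})_k:F(x)]$ is the order of the group generated modulo $F(x)^{\times m}$ by the elements $\rho_{h_k,n}^m=h_k^{m/\ell_{h_k}^n}$. If $\prod_kh_k^{e_km/\ell_{h_k}^n}\in F(x)^{\times m}$, then multiplicities at $h_k$ show $m\mid e_km/\ell_{h_k}^n$, i.e. $\ell_{h_k}^n\mid e_k$. So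
$$[F(x)(\rho_{h_k,n})_k:F(x)]=\prod_k\ell_{h_k}^n.\tag{3}$$
The degree of $\mathbb Q(x)(\rho_{h_k,n})_k$ over $\mathbb Q(x)$ is at least this and at most $\prod_k\ell_{h_k}^n$, so equal to it. The algebra $\mathbb Q(x)[T_k]_k/(T_k^{\ell_{h_k}^n}-h_k)_k$ has the same dimension and maps onto $\mathbb Q(x)(\rho_{h_k,n})_k$, so it is a field. Now $K$ is the direct limit of such algebras; so it is a field, realised as $\mathbb Q(x)(\rho_{h,n})_{h,n}$ in the algebraic closure. Clearly $|K|=|I|+\aleph_0$. For $\pi\in\operatorname{Aut}(N)$ the stated map respects the presentation, as does that of $\pi^{-1}$; so it is an automorphism, and it determines $\pi$.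

Let $c\in K\cap F$ have degree $d$ over $\mathbb Q$, and let $c\in E=\mathbb Q(x)(\rho_{h_k,n})_k$. Since $\mathbb Q(c)(x)\subseteq E\cap F(x)$,
$$[E:\mathbb Q(x)]=[F(x)E:F(x)]\le[E:\mathbb Q(c)(x)]=[E:\mathbb Q(x)]/d,$$
where the first equality is (3). So $d=1$, i.e. $K\cap F=\mathbb Q$. Elements algebraic over $\mathbb Q$ lie in $F$.

**Step 2: a Kummer fact.** Let $E\supseteq F$ be a field, $h_k\in E^\times$, $\rho_k^{m_k}=h_k$ with $m_k\ge1$ ($k\le r$), and let $g\in E(\rho_1,\dots,\rho_r)^\times$ have a power $g^m\in E$, $m\ge1$. Then
$$g=e\prod_k\rho_k^{c_k}\quad\text{with }e\in E^\times,\ c_k\in\mathbb Z.\tag{4}$$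
Let $m'$ be a common multiple of $m$ and the $m_k$, and let $B\le E^\times$ be generated by $E^{\times m'}$ and the $\rho_k^{m'}$. Then $E(B^{1/m'})=E(\rho_1,\dots,\rho_r)\ni g$. So $E(\langle B,g^{m'}\rangle^{1/m'})=E(B^{1/m'})$, and $g^{m'}\in B$ by injectivity of the Kummer correspondence. Take $m'$-th roots; the root of unity that appears lies in $F\subseteq E$.

**Step 3: the infinitely divisible elements.** For $\ell\in\{3,5,7,11\}$ let $D_\ell=\bigcap_n(K^\times)^{\ell^n}$. We claim that $D_\ell$ consists exactly of the elements $\pm\prod_h\rho_{h,n}^{e_h}$ (finite product over $h\in\mathcal P_\ell$; $n\in\omega$, $e_h\in\mathbb Z$). These elements are in $D_\ell$, since $\rho_{h,n}=\rho_{h,n+k}^{\ell^k}$ and $\ell$ is odd. For the converse let $f\in D_\ell$.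

*Step 3a: setting.* Choose a finite $J\subseteq I$, a finite set $\mathcal H$ of elements of $\mathcal P$ in the variables $x_J=(x_i)_{i\in J}$, and $N_0\in\omega$, with $f\in E_0:=F(x_J)(\rho_{h,N_0}:h\in\mathcal H)$. The group $G_0:=E_0^\times/F^\times$ is free abelian. Indeed $E_0$ is finitely generated over the algebraically closed field $F$; on a normal projective model of $E_0/F$ a rational function without zeros and poles is constant, so $\mathrm{div}$ embeds $G_0$ in a free abelian group, and subgroups of free abelian groups are free. Write $G_0$ additively, and $\bar f$ for the class of $f$.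

*Step 3b: what one root tells us.* Fix $n$ and write $f=g^{\ell^n}$ with $g\in K$. There are finite $J'\supseteq J$, a finite set $\mathcal H'\supseteq\mathcal H$ of elements of $\mathcal P$ in the variables $x_{J'}$, and $N'\ge N_0$, such that $g\in E(\rho_{h,N'}:h\in\mathcal H')$, where $E:=E_0(x_i:i\in J'\setminus J)$ is purely transcendental over $E_0$. As $g^{\ell^n}\in E$, (4) gives $g=e\prod_{h\in\mathcal H'}\rho_{h,N'}^{c_h}$ with $e\in E^\times$. Let $M_1=(1155/\ell)^{N'}$, where $1155=3\cdot5\cdot7\cdot11$; it is prime to $\ell$. For $h\notin\mathcal P_\ell$ we have $\rho_{h,N'}^{M_1}\in E$, and for $h\in\mathcal P_\ell$ we have $\rho_{h,N'}^{\ell^{N'}}=h$. Raising $f=g^{\ell^n}$ to the power $M_1\ell^{N'}$ gives, with $e_1=e^{M_1}\prod_{h\in\mathcal H'\setminus\mathcal P_\ell}\rho_{h,N'}^{M_1c_h}\in E^\times$,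
$$f^{M_1\ell^{N'}}=e_1^{\ell^{n+N'}}\prod_{h\in\mathcal H'\cap\mathcal P_\ell}h^{c_hM_1\ell^n}.\tag{5}$$

*Step 3c: remove the extra variables.* They depend on $n$, so they must go. Let $\lambda:E^\times\to E_0^\times$ be the homomorphism induced by "leading coefficient" of polynomials over $E_0$ in $x_{J'\setminus J}$ with respect to a monomial order. It is the identity on $E_0^\times$, and if $h\in\mathcal P$ involves a variable outside $J$, then $\lambda(h)\in\{1,2,3\}\subseteq F^\times$. Let $\mathcal P_\ell(J)$ be the finite set of $h\in\mathcal P_\ell$ in variables $x_J$. Apply $\lambda$ to (5) and divide by $M_1\ell^{N'}$ in $G_0\otimes\mathbb Q$: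
$$\bar f\in\ell^nG_{0,(\ell)}+X_{\mathbb Q},\qquad G_{0,(\ell)}=G_0\otimes\mathbb Z_{(\ell)},\quad X_{\mathbb Q}=\sum_{h\in\mathcal P_\ell(J)}\mathbb Q\bar h.\tag{6}$$
Neither $J$ nor $G_0$ depends on $n$, so (6) holds for all $n$.

*Step 3d: let $n$ vary.* Let $X=X_{\mathbb Q}\cap G_{0,(\ell)}$. If $\bar f=\ell^ny+x$ as in (6), then $x=\bar f-\ell^ny\in X$. So the class of $\bar f$ in $G_{0,(\ell)}/X$ is divisible by all $\ell^n$. Write $G_{0,(\ell)}=P_0\oplus P_1$, with $P_0$ spanned by the finitely many elements of a basis of $G_0$ that occur in the $\bar h$, $h\in\mathcal P_\ell(J)$, and $P_1$ spanned by the others. Then $X\le P_0$. The $\mathbb Z_{(\ell)}$-module $P_0/X$ is finitely generated, and torsion free since $X_{\mathbb Q}$ is a $\mathbb Q$-subspace; so it is free. Hence $G_{0,(\ell)}/X\cong P_0/X\oplus P_1$ is free and has no nonzero element divisible by all $\ell^n$. So $\bar f\in X$. Clearing denominators,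
$$f^m=c\prod_{h\in\mathcal P_\ell(J)}h^{a_h}\quad\text{for some }m\ge1,\ a_h\in\mathbb Z,\ c\in F^\times.\tag{7}$$

*Step 3e: take the $m$-th root.* By (7) and (4) over $F(x_J)$, $f=e\prod_{h\in\mathcal H}\rho_{h,N_0}^{c_h}$ with $e\in F(x_J)^\times$ (new $e$, $c_h$). Raise this to the power $m\cdot1155^{N_0}$, compare with (7), and look at multiplicities at irreducibles of $F[x_J]$. For $h\in\mathcal H\setminus\mathcal P_\ell$ we get $v_h(e)+c_h/\ell_h^{N_0}=0$, so $\rho_{h,N_0}^{c_h}=h^{-v_h(e)}$. At irreducibles outside $\mathcal H\cup\mathcal P_\ell(J)$, $e$ has multiplicity $0$. So the factors at $h\in\mathcal H\setminus\mathcal P_\ell$ cancel, and $f=c'\prod_{h\in\mathcal P_\ell(J)}\rho_{h,N_0}^{b_h}$ with $b_h\in\mathbb Z$, $c'\in F^\times$. Then $c'\in K\cap F=\mathbb Q$, and $c'\in D_\ell$. The $\ell^n$-th roots of $c'$ in $K$ are algebraic over $\mathbb Q$, hence in $\mathbb Q$ by Step 1. So $c'\in\bigcap_n\mathbb Q^{\times\ell^n}=\{\pm1\}$. This proves the claim.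

**Step 4: an automorphism permutes the $x_i$.** Let $\theta\in\operatorname{Aut}(K)$. Then $\theta[D_\ell]=D_\ell$. Apply this to $x_i\in D_3$ and $1+x_i\in D_5$. For suitable $n$, and with $z_j:=\rho_{x_j,n}$ (these are algebraically independent and $z_j^{3^n}=x_j$), Step 3 gives
$$\theta(x_i)=\varepsilon\prod_jz_j^{c_j}=:\mu,\qquad(1+\mu)^{5^n}=\varepsilon'\prod_j(1+z_j^{3^n})^{d_j},\qquad\varepsilon,\varepsilon'\in\{\pm1\},\tag{8}$$
finite products with $c_j,d_j\in\mathbb Z$; for the second equation take the $5^n$-th power of the expression for $\theta(1+x_i)$. Also $\mu\notin\mathbb Q$, as $x_i\notin\mathbb Q$. The right side of the second equation has $z_j$-adic valuation $0$. If $c_j<0$, then $1+\mu$ would have valuation $c_j<0$. So $c_j\ge0$ for all $j$. Comparing degrees in $z_j$, $5^nc_j=3^nd_j$, so $d_j\ge0$. Suppose $c_j,c_k>0$ with $j\ne k$, and put $z_j=-1$. The right side vanishes, because $d_j>0$ and $3^n$ is odd; but $1+\mu|_{z_j=-1}$ is a nonconstant polynomial, a contradiction. So $\mu=\varepsilon z_j^c$ with $c>0$, all other $d_k$ are $0$, and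
$$(1+\varepsilon z_j^c)^{5^n}=\varepsilon'(1+z_j^{3^n})^d,\qquad d=d_j.$$
Both $1+\varepsilon z_j^c$ and $1+z_j^{3^n}$ have only simple roots. So $d=5^n$, the root sets agree, $c=3^n$, and the common root $-1$ gives $1-\varepsilon=0$. Thus $\theta(x_i)=z_j^{3^n}=x_j$. The same holds for $\theta^{-1}$, so $\theta(x_i)=x_{\pi(i)}$ for a permutation $\pi$ of $I$.

**Step 5: $\pi\in\operatorname{Aut}(N)$, and $\theta$ is the automorphism induced by $\pi$.** For $i\ne j$ we claim that $R_1(i,j)$ iff $x_i+2x_j\in D_7$. If $x_i+2x_j\in D_7$, then by Step 3 a power of it is $\pm$ a product of powers of elements of $\mathcal P_7$. By unique factorisation it is associate to some $x_k+2x_l\in\mathcal P_7$, which forces $(k,l)=(i,j)$. The converse is clear. Similarly $R_2(i,j)$ iff $x_i+3x_j\in D_{11}$. As $\theta$ preserves $D_7$ and $D_{11}$, and $R_1,R_2$ are irreflexive, $\pi\in\operatorname{Aut}(N)$. Composing $\theta$ with the inverse of the automorphism induced by $\pi$, we may assume $\pi=\mathrm{id}$. Then $\theta$ fixes every $h\in\mathcal P$, so $\theta(\rho_{h,n})/\rho_{h,n}$ is a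 root of unity of odd order in $K$. It lies in $\mathbb Q$ by Step 1, so it is $1$. Hence $\theta=\mathrm{id}$. $\square$

## 10. The group $T$ and its heights

**Doubling $A$.** In $V$ let $M'$ be the structure with universe $\Omega'=B\cup(A\times2)$ and relations
$$R_1=\{(b,y):b\in B,\ y\in Y(b)\cap B\}\cup\{(b,(a,\epsilon)):b\in B,\ a\in Y(b)\cap A,\ \epsilon<2\},$$
$$R_2=\{((a,\epsilon),(a,1-\epsilon)):a\in A,\ \epsilon<2\}.$$
Both are irreflexive, as $b\notin Y(b)$. Let $V'\supseteq V$ be any model. An automorphism of $M'$ in $V'$ preserves $A\times2$ (the points lying in $R_2$-related pairs), its complement $B$, and the system of pairs $\{(a,0),(a,1)\}$. So it induces an automorphism of $M$. The kernel of this map consists of the flips over subsets of $A$, and every flip is an automorphism, since $R_1(b,(a,\epsilon))$ does not depend on $\epsilon$. Finally $\operatorname{Aut}(M)$ lifts by $\pi(a,\epsilon)=(\pi a,\epsilon)$. Identify the flip over $f\subseteq A$ with $f$. Then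
$$\operatorname{Aut}(M')^{V'}=\mathcal P(A)^{V'}\rtimes\operatorname{Aut}(M)^{V'},\qquad\pi f\pi^{-1}=\pi[f].\tag{9}$$

**Definition ($T$).** Let $K=K_{M'}$ be the field of Lemma 10. In $V$ let $H=\operatorname{Aut}(K)^V\cong\operatorname{Aut}(M')^V$ and
$$T=PGL(2,K)\rtimes H=P\Gamma L(2,K)^V.$$

By Lemma 1 in $V$, $T$ is centreless and $\tau(T)$ is the height of the normaliser tower of $H$ in $\operatorname{Aut}(K)^V=H$, which is $0$. So $T$ is complete in $V$. By Lemma 8(i) and (9), under the isomorphism of Lemma 10, $H=\mathcal P(A)^V$. The group $T$ does not depend on any $W$.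

**Proposition 11.** Let $W\in V_0$ be a group with an involution $w_0$, let $\tau_W$ be the height of the normaliser tower of $\langle w_0\rangle$ in $W$ (the same in $V_0$ and in $V_0[G]$), and let $G$ be $\mathbb P_W/g$-generic over $V$. Then $\tau^{V[G]}(T)=1+\tau_W$.

*Proof.* **Step 1: translate.** By Lemma 6, $V[G]=V_0[G]$. By Lemmas 1 and 10 applied in $V[G]$, with the same $K$, $\tau^{V[G]}(T)$ is the height of the normaliser tower of $H=\mathcal P(A)^V$ in
$$\Gamma:=\operatorname{Aut}(M')^{V[G]}=C\rtimes U,\qquad C=\mathcal P(A)^{V[G]},\quad U=\operatorname{Aut}(M)^{V[G]}.$$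

**Step 2: the first normaliser.** For $f\in C$, $u\in U$ we have $(fu)H(fu)^{-1}=f\,u[\mathcal P(A)^V]\,f^{-1}=u[\mathcal P(A)^V]$, since $C$ is abelian. So by Lemma 9
$$N_1(H)=C\rtimes U_1,\qquad U_1=\bar\psi^{-1}(\langle w_0\rangle).$$
Thus $N_1(H)$ is the full preimage of $\langle w_0\rangle$ under the surjective homomorphism $\Gamma\to\Gamma/C\cong U\to W$ whose last map is $\bar\psi$.

**Step 3: the rest of the tower.** For a surjective homomorphism, the normaliser of the full preimage of $L$ is the full preimage of the normaliser of $L$, and preimages commute with unions. So for all $\beta$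
$$N_{1+\beta}(H)=C\rtimes\bar\psi^{-1}\big(N_\beta(\langle w_0\rangle)\big),$$
with normalisers of $\langle w_0\rangle$ taken in $W$. Hence $N_{1+\beta}(H)=N_{1+\beta+1}(H)$ iff $N_\beta(\langle w_0\rangle)=N_{\beta+1}(\langle w_0\rangle)$.

**Step 4: the first step is proper.** We have $a_{w_0}\in U_1\le N_1(H)$, and $a_{w_0}\restriction A=s\ne\mathrm{id}$, so $a_{w_0}\notin C\supseteq H$. So $N_0(H)\ne N_1(H)$. Every ordinal $\ge1$ is $1+\beta$ for a unique $\beta$, so the height is $1+\tau_W$. $\square$

*Proof of Theorem A.* By Lemma 4, $\mathbb Q$ is $\sigma$-closed of size $\aleph_1$, and $T$ is complete in $V$. For $\alpha=0$ use trivial forcing. Let $\alpha\ge1$, and let $\tau$ be the unique ordinal with $1+\tau=\alpha$. By Lemma 2 in $V_0$ there is $(W,w_0)$ with $\tau_W=\tau$. Let $\mathbb P=\mathbb P_W/g\in V$. By Lemma 6 it preserves cofinalities and cardinalities and adds no new countable sequences of elements of $V$, and by Proposition 11 $\tau^{V^{\mathbb P}}(T)=1+\tau=\alpha$. $\blacksquare$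

## 11. Other ground models, control of $2^{\aleph_1}$, and countable groups

For Theorem B(2) we enlarge $W$ without changing the tower of $\langle w_0\rangle$.

**Lemma 12.** Let $W^*=W*Z$ be a free product. If $1\ne X\le W$ and $x\in W^*$ satisfies $xXx^{-1}\le W$, then $x\in W$. Hence $N_{W^*}(X)=N_W(X)$ for such $X$.

*Proof.* Let $x\notin W$. Write $x=yc$ with $c\in W$ and $y\ne1$ in normal form ending in a letter from $Z$. For $1\ne h\in X$ the element $h'=chc^{-1}$ is a nontrivial element of $W$, so $yh'y^{-1}$ is in normal form of length at least $3$. So $xhx^{-1}=yh'y^{-1}\notin W$. $\square$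

*Proof of Theorem B.* (1) Force with the $\sigma$-closed collapse of $2^{\aleph_0}$ to $\aleph_1$ to get CH, then with $\mathbb Q$, and apply Theorem A; a two-step iteration of $\sigma$-closed forcings is $\sigma$-closed. Now let $V_0\models\mathrm{GCH}$. Cardinals and cofinalities are preserved by Lemma 4. No new reals are added, so CH holds in $V$. For a cardinal $\kappa\ge\aleph_1$ there are at most $(2^{\aleph_1})^\kappa=2^\kappa=\kappa^+$ nice $\mathbb Q$-names for subsets of $\kappa$, since $|\mathbb Q|=\aleph_1$. So GCH holds in $V$.

(2) Let $1+\tau=\alpha$ and take $(W,w_0)$ from Lemma 2 in $V_0$; then $|W|\le|\tau|+\aleph_0\le\lambda$. Let $W^*=W*Z$ with $|Z|=\lambda$, so $|W^*|=\lambda$. By Lemma 12 the normaliser tower of $\langle w_0\rangle$ in $W^*$ is the one in $W$: all its members are nontrivial subgroups of $W$. Use $\mathbb P=\mathbb P_{W^*}/g$. By Lemma 6 it preserves cofinalities and cardinals and adds no countable sequences, and by Proposition 11 $\tau(T)=1+\tau=\alpha$ in $V^{\mathbb P}$.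

It remains to compute $2^{\aleph_1}$ in $V_0[G]$. Since $\operatorname{Aut}(M)\le\operatorname{Sym}(\Omega)$ maps onto $W^*$ by Lemma 9, and $|\Omega|=\aleph_1$, we have $2^{\aleph_1}\ge\lambda$. For the converse, in $V_0$ we have $\lambda^{\aleph_1}=\lambda$. Indeed, since $\operatorname{cf}(\lambda)>\omega_1$, every function from $\omega_1$ to $\lambda$ is bounded, and for $\mu<\lambda$ GCH gives $|\mu|^{\aleph_1}\le\max(|\mu|,\aleph_1)^+\le\lambda$. So $|\mathbb P_{W^*}|\le\lambda^{\aleph_0}\cdot\aleph_1=\lambda$. As $\mathbb P_{W^*}$ has the $\aleph_2$-c.c. over $V_0$, there are at most $(\lambda^{\aleph_1})^{\aleph_1}=\lambda$ nice names for subsets of $\omega_1$. So $2^{\aleph_1}=\lambda$ in $V_0[G]=V[G]$. Finally, in $V$, $|K|=\aleph_1$ and $|T|=|K|\cdot|\mathcal P(A)|=2^{\aleph_1}=\aleph_2$ by (1).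

(3) If $G$ is finite, then $\operatorname{Aut}(G)$ is the same in every extension. A countably infinite $G$ is coded by a real. "$Z(G)=1$" is arithmetical in it, and "every $f\in\omega^\omega$ that is an automorphism of $G$ equals $i_x$ for some $x\in G$" is $\Pi^1_1$ in it: one quantifier over $f$, followed by an arithmetical statement. Both are absolute by Mostowski's absoluteness theorem. So $G$ remains centreless and complete.

(4) This is the quoted bound $\tau(G)<(2^{|G|})^+$, applied in $V^{\mathbb P}$. $\blacksquare$

**Remark.** These arguments do not determine the least possible cardinality of a group as in the question. They show that it is at least $\aleph_1$, and that in the models of Theorem A it is at most $2^{\aleph_1}$.
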